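# Queue-number is not bounded by a polynomial in tree-width

## Queue layouts and tree-width

All graphs are finite and simple.

**Nested edges.** Let $<$ be a linear order on $V(G)$. Two edges $uv$ and $xy$ with $u<v$ and $x<y$ are *nested* if $u<x<y<v$ or $x<u<v<y$. Edges that share an endpoint are never nested.

**Queue layout, queue-number.** A *queue layout* of $G$ is a linear order on $V(G)$ together with an assignment of the edges to *queues* such that no two edges in a single queue are nested. The *queue-number* of $G$ is the minimum number of queues in a queue layout of $G$.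

*Example.* Take the 4-cycle with edges $ab,bc,cd,da$. In the order $a<b<c<d$ the edges $ad$ and $bc$ are nested, so this order needs two queues. In the order $a<b<d<c$ the only pairs of disjoint edges are $ab,dc$ (one lies entirely before the other) and $ad,bc$ (with $a<b<d<c$, so they cross). Nothing is nested, and the queue-number of the 4-cycle is $1$.

Pairwise nested edges must lie in pairwise different queues. All our lower bounds come from this observation: if every vertex order contains $q$ pairwise nested edges, then the queue-number is at least $q$.

**Tree-width.** Recall that a *tree-decomposition* of $G$ is a tree whose nodes carry sets of vertices of $G$, called *bags*, such that every vertex lies in some bag, both ends of every edge lie in a common bag, and for each vertex the nodes whose bags contain it form a subtree. Its *width* is the largest bag size minus one, and the *tree-width* of $G$ is the smallest width of a tree-decomposition.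

*Example.* Let $K_{k,N}$ have classes $A$ with $|A|=k$ and $T=\{t_1,\dots,t_N\}$. The bags $A\cup\{t_1\},\dots,A\cup\{t_N\}$, arranged along a path, form a tree-decomposition of width $k$. So the tree-width of $K_{k,N}$ is at most $k$, however large $N$ is.

**The functions $Q$ and $Q_b$.** Let $Q(k)$ be the maximum queue-number of a graph of tree-width at most $k$, and $Q_b(k)$ the maximum over the *bipartite* graphs of tree-width at most $k$. These maxima are finite by the upper bound quoted in (1) below, and $Q_b(k)\le Q(k)$.

*Example: $Q(1)=1$.* A graph of tree-width at most $1$ is a forest. Lay out a tree in breadth-first order: layer by layer from a root, and within each layer so that the children of an earlier vertex come before the children of a later one. Let $uv$ and $xy$ be edges in which $u,x$ are the parent ends, so $u<v$ and $x<y$. If $u<x$, then $v<y$, so $u<x<y<v$ is impossible. If $u=x$, the edges share an end. So one queue suffices for a tree. For a forest, place the trees one after another.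

## Is the queue-number polynomial in the tree-width?

The problem is taken from Veit Wiechert, "On the queue-number of graphs with bounded tree-width", arXiv:1608.06091 (2016). It is posed together with two facts. Every graph of tree-width at most $k$ has queue-number at most $2^k-1$, for each $k\ge1$; and for each $k\ge2$ there are graphs of tree-width $k$ with queue-number at least $k+1$. Thus
$$k+1\le Q(k)\le 2^k-1\qquad(k\ge 2). \tag{1}$$
The gap between linear and exponential is the subject of the question: **is there a polynomial $p$ such that, for every $k\ge1$, every graph of tree-width at most $k$ has queue-number at most $p(k)$?**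

The answer is no.

**Main Theorem.** As $k\to\infty$,
$$Q(k)\ \ge\ \exp\Big(\big(\tfrac12-o(1)\big)\frac{(\ln k)^2}{\ln\ln k}\Big),$$
and the same bound already holds for bipartite graphs of tree-width at most $k$, that is, for $Q_b(k)$. In particular, for every constant $C$ we have $Q(k)>k^C$ for all large $k$, so no polynomial $p$ satisfies $Q(k)\le p(k)$ for all $k\ge1$.

Since $Q(k)\ge Q_b(k)$, it suffices to prove the bound for $Q_b(k)$, and this is what we do.

## Complete graphs, complete bipartite graphs and decreasing matchings

Which lower bounds can be had by hand? The complete graph $K_{k+1}$ has tree-width at most $k$ (one bag). With $n=k+1$, in any vertex order $1<2<\dots<n$ the edges $\{1,n\},\{2,n-1\},\dots$ are $\lfloor n/2\rfloor$ pairwise nested edges. Conversely, if $s$ ranges over $1,\dots,\lfloor n/2\rfloor$ and queue $s$ receives the edges of length $2s-1$ or $2s$, then no two edges in a queue are nested, because the lengths of nested edges differ by at least $2$. So the queue-number of $K_{k+1}$ is exactly $\lfloor (k+1)/2\rfloor$, which is linear in $k$.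

For bipartite graphs we replace nested edges by a notion that ignores how the two classes are interleaved.

**Decreasing matching.** Let $G$ be bipartite with classes $A,T$, and let $<$ be a linear order on $V(G)$. A *decreasing matching* of size $m$ consists of edges $a_1t_1,\dots,a_mt_m$ with $a_s\in A$, $t_s\in T$, $a_1<\dots<a_m$ and $t_1>\dots>t_m$. Every subset of a decreasing matching is a decreasing matching.

*Example.* In $K_{k,N}$ with $N\ge k$, take any vertex order, list $A$ as $a_1<\dots<a_k$, choose any $k$ vertices of $T$ and list them as $t_1>\dots>t_k$. The edges $a_st_s$ form a decreasing matching of size $k$.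

**Lemma 1.** In a $q$-queue layout of a bipartite graph, every decreasing matching has size at most $2q$.

*Proof.* Let $a_1t_1,\dots,a_mt_m$ be a decreasing matching. If $a_s<t_s$ and $s'<s$, then $a_{s'}<a_s<t_s<t_{s'}$. Hence the indices $s$ with $a_s<t_s$ form an initial segment $1,\dots,j$. Now
$$a_1<\dots<a_j<t_j<\dots<t_1$$
exhibits $j$ pairwise nested edges, and
$$t_m<\dots<t_{j+1}<a_{j+1}<\dots<a_m$$
exhibits $m-j$ pairwise nested edges. Pairwise nested edges lie in distinct queues, so $j\le q$ and $m-j\le q$. $\square$

So $K_{k,N}$ with $N\ge k$ has queue-number at least $k/2$: linear again.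

From now on fix $k\ge2$ and put
$$r:=2Q_b(k).$$
By Lemma 1, *every bipartite graph of tree-width at most $k$ has a vertex order with no decreasing matching of size $r+1$.* We shall use only this property of $r$. The plan is to apply it to one enormous graph and show that $r$ must then be large. Write $[N]=\{1,\dots,N\}$.

## A tree of all possible bags, with $N$-fold branching

The graph should contain every way in which a bag of size at most $k$ can evolve along a tree, and each choice should be repeated many times so that Ramsey's theorem applies.

**Types.** For $D\ge1$ let $\mathcal D$ be the following finite rooted tree of depth $D$. Its nodes are called *types*, and each type $v$ carries a set $B(v)$ of types. The root $\rho$ has depth $0$ and $B(\rho)=\{\rho\}$. Each type $u$ of depth less than $D$ has, for every $S\subseteq B(u)$ with $|S|\le k-1$, exactly one child $v$ with $B(v)=S\cup\{v\}$. Types of depth $D$ have no children. Write $d_v$ for the depth of $v$.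

So in passing from $u$ to a child we keep any at most $k-1$ elements of the bag, forget the others, and add the child itself. By construction $|B(v)|\le k$, the set $B(v)$ consists of $v$ and some ancestors of $v$, and $B(v)\setminus\{v\}\subseteq B(\text{parent of }v)$ for $v\ne\rho$. In particular, once an ancestor has been forgotten it never returns.

*Example.* Let $k=2$ and $D=2$. The root has two children: $v$ with $B(v)=\{v\}$ and $v'$ with $B(v')=\{\rho,v'\}$. The type $v$ has two children ($S=\emptyset,\{v\}$). The type $v'$ has three children ($S=\emptyset,\{\rho\},\{v'\}$), because $S=\{\rho,v'\}$ is too large.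

**The graph $H_N$.** For each type $v$ and each *address* $n\in[N]^{d_v}$ take two vertices, $(v;n)\in A$ and $t(v;n)\in T$. For an address $n$ let $n|_d$ be its prefix of length $d$. Join $t(v;n)$ to $(u;n|_{d_u})$ for each $u\in B(v)$. Equivalently,
$$t(v;n')\text{ is adjacent to }(u;n)\iff u\in B(v)\text{ and }n'\text{ extends }n. \tag{2}$$
The graph $H_N$ is bipartite with classes $A$ and $T$.

*Example.* Let $k=2$, $D=1$, with types $\rho,v,v'$ as above. Writing $\emptyset$ for the empty address, the edges of $H_N$ are $t(\rho;\emptyset)(\rho;\emptyset)$ and, for each $c\in[N]$, the edges $t(v;c)(v;c)$, $t(v';c)(v';c)$ and $t(v';c)(\rho;\emptyset)$.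

**Lemma 2.** $H_N$ has tree-width at most $k$.

*Proof.* Use the tree with one node for each pair $(v;n)$, where the parent of $(v;n)$, $v\ne\rho$, is $(\text{parent of }v;\,n|_{d_v-1})$. The bag at $(v;n)$ is
$$\{(u;n|_{d_u}):u\in B(v)\}\cup\{t(v;n)\},$$
of size at most $k+1$. Every edge lies in a bag, by the definition of the edges. The vertex $t(v;n)$ lies in exactly one bag. The vertex $(u;n)$ lies in the bag at $(v;n')$ if and only if $u\in B(v)$ and $n'$ extends $n$. If in addition $v\ne u$, then $u\in B(\text{parent of }v)$ and $d_v-1\ge d_u$, so $n'|_{d_v-1}$ still extends $n$ and $(u;n)$ lies in the bag of the parent node too. Going up in this way, from any bag containing $(u;n)$ we reach the node $(u;n)$ through bags containing that vertex. So these nodes form a subtree. $\square$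

## Making the order homogeneous on $T$

We now clean up a vertex order of $H_N$, so that the relative position of two $T$-vertices depends only on their types and on the first place where their addresses differ.

**$M$-subtree.** An *$M$-subtree* of $[N]^D$ is a nonempty set $S\subseteq[N]^D$ such that every proper prefix of an element of $S$ has exactly $M$ one-letter extensions that are prefixes of elements of $S$.

*Example.* $\{11,13,21,22\}$ is a $2$-subtree of $[3]^2$: the empty prefix extends to $1,2$; the prefix $1$ extends to $11,13$; the prefix $2$ extends to $21,22$.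

Relabeling the $M$ extensions of each prefix by $1,\dots,M$ in increasing order identifies an $M$-subtree with $[M]^D$. This identification preserves prefixes, the order of labels, and the first coordinate in which two elements differ. Under it, an $M$-subtree of an $N'$-subtree is an $M$-subtree of $[N]^D$, and every $N'$-subtree contains an $M$-subtree if $N'\ge M$. We call the elements of a subtree its *leaves*; an $M$-subtree of $[N]^D$ has $M^D$ of them.

**Lemma 3.** (a) For every $q$-coloring of $[qM]^D$, $D\ge0$, there is a monochromatic $M$-subtree.
(b) For all $D\ge1$, $M\ge2$ and $q$ there is $N$ such that for every $q$-coloring $\chi(\ell,\ell')$ of the pairs $\ell<_{\rm lex}\ell'$ in $[N]^D$ there is an $M$-subtree on which $\chi(\ell,\ell')$ depends only on the first coordinate in which $\ell,\ell'$ differ.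

*Proof of (a).* Induct on $D$. For $D=0$ there is a single element. For $D\ge1$, below each of the $qM$ first labels there is a monochromatic $M$-subtree by induction. By pigeonhole, some $M$ of the first labels have the same color, and together they give a monochromatic $M$-subtree.

*Proof of (b).* Induct on $D$. For $D=1$ all pairs differ first in coordinate $1$, and the statement is Ramsey's theorem. Let $D\ge2$.

**Choosing the numbers.** Let $n_1$ be such that every $q$-coloring of the pairs of an $n_1$-set has a monochromatic $M$-set. Let $n=q^{D-1}n_1$ and $h=\binom n2$. Put $N_h=M$, and for $i=h-1,\dots,0$ choose $N_i\ge q^{f_i}N_{i+1}$, where $f_i=(qN_{i+1})^{D-1}$. Since $f_i\ge1$, also $N_i\ge qN_{i+1}$. By induction there is $N$ for which (b) holds with $D-1,N_0,q$ in place of $D,M,q$. Any larger $N$ works as well, so we may take $N\ge n$.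

**Cleaning below each first label.** Let $\chi$ be given; use only first labels in $[n]$. Below each $a\in[n]$ there is a copy of $[N]^{D-1}$, and by the choice of $N$ it contains an $N_0$-subtree on which colors depend only on the first differing coordinate. Let $\pi_a$ be the resulting function from the $D-1$ coordinates to colors, the *pattern* of $a$. There are at most $q^{D-1}$ patterns.

**Cleaning between two first labels.** The aim is to make the color of a pair constant once the two different first labels $a<b$ are given. Enumerate the pairs $a<b$ in $[n]$ as pairs number $0,\dots,h-1$. Before step $i$ we have an $N_i$-subtree below each first label. In step $i$, let $a<b$ be pair number $i$. Shrink the subtree below $b$ to a $qN_{i+1}$-subtree; it has $f_i$ leaves $y$. Color each leaf $x$ below $a$ by the vector $(\chi(x,y))_y$; there are at most $q^{f_i}$ such vectors. Since $N_i\ge q^{f_i}N_{i+1}$, part (a) gives an $N_{i+1}$-subtree below $a$ on which the vector is constant. So now $\chi(x,y)$ depends only on $y$. By (a) with $q$ colors there is an $N_{i+1}$-subtree below $b$ such that $\chi(x,y)$ equals a constant $c(a,b)$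 for all remaining $x,y$. Shrink all other subtrees to $N_{i+1}$-subtrees. Shrinking preserves the patterns and the constants already obtained.

**Selecting first labels.** After all $h$ steps we have $M$-subtrees below all $a\in[n]$. By pigeonhole choose $n_1$ labels with equal $\pi_a$, and among these, by the choice of $n_1$, $M$ labels on whose pairs $c$ is constant. The $M$-subtrees below these $M$ labels form an $M$-subtree. A pair that first differs in coordinate $1$ has the constant color $c$, and a pair that first differs in a later coordinate has the color given by the common pattern. $\square$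

**Applying the lemma.** Let $M:=2^{r+3}$. For $\ell<_{\rm lex}\ell'$ in $[N]^D$ that first differ at coordinate $i$, let $\chi(\ell,\ell')$ record $i$ and, for all ordered pairs of types $\tau,\tau'$ of depth at least $i$, whether $t(\tau;\ell|_{d_\tau})<t(\tau';\ell'|_{d_{\tau'}})$. The number of possible colors depends only on $k$ and $D$. So we may choose $N$ as in Lemma 3(b) for this number of colors, and then take an order of $V(H_N)$ with no decreasing matching of size $r+1$. Apply Lemma 3(b), and keep only the vertices whose addresses are prefixes of elements of the resulting $M$-subtree. They induce a copy of $H_M$. Every address of it extends to an element of the $M$-subtree, so we obtain the following.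

**Statement (H).** There are an order of $V(H_M)$ without a decreasing matching of size $r+1$, and truth values $h_i(\tau,\tau')$ for $1\le i\le D$ and types $\tau,\tau'$ of depth at least $i$, such that for all addresses $n,n'$ of $\tau,\tau'$ that agree in the first $i-1$ coordinates and have $n_i<n'_i$,
$$t(\tau;n)<t(\tau';n')\iff h_i(\tau,\tau'). \tag{3}$$

Note the order of choices: $r$ is determined by $k$; then $D$ may be any number; then $M$ and $N$ are fixed. Note also that nothing was said about the positions of the vertices of $A$.

**The relations $\sim_i$ and $\prec_i$.** Two addresses *first differ at $i$* if they agree in the first $i-1$ coordinates and differ in the $i$-th. For types $\tau,\tau'$ of depth at least $i$ write $\tau\sim_i\tau'$ if $h_i(\tau,\tau')=h_i(\tau',\tau)$. Suppose $h_i(\tau,\tau')$ is true and $h_i(\tau',\tau)$ is false. If $n_i<n_i'$, then $t(\tau;n)<t(\tau';n')$ by the first value; if $n'_i<n_i$, then $t(\tau';n')<t(\tau;n)$ fails by the second value, so again $t(\tau;n)<t(\tau';n')$. Thus $t(\tau;n)<t(\tau';n')$ for *all* $n,n'$ that first differ at $i$, and we write $\tau\prec_i\tau'$. So if $\tau\not\sim_i\tau'$,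 then $\tau\prec_i\tau'$ or $\tau'\prec_i\tau$.

*Example.* Let $\tau,\tau'$ have depth $1$. If their vertices occur in the order $t(\tau;1),t(\tau';1),t(\tau;2),t(\tau';2),t(\tau;3),\dots$, then $h_1(\tau,\tau')$ and $h_1(\tau',\tau)$ are both true and $\tau\sim_1\tau'$. If all $t(\tau;\cdot)$ come before all $t(\tau';\cdot)$, then $\tau\prec_1\tau'$.

**Lemma 4.** For types of depth at least $i$:

1. If $\tau\sim_i\tau'$, then $h_i(\tau,\tau')=h_i(\tau,\tau)=h_i(\tau',\tau')$.
2. $\sim_i$ is an equivalence relation, and all pairs in one class have the same value of $h_i$, called the *orientation* of the class.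
3. If $\tau\sim_i\tau'$ and $1\le j<i$, then $\tau\sim_j\tau'$.
4. If $\tau\prec_i\tau'\prec_i\tau''$ and $\tau\not\sim_i\tau''$, then $\tau\prec_i\tau''$.

*Proof.* In (1), (2), (4) fix a common prefix of length $i-1$ and write only the $i$-th label of an address; later coordinates are arbitrary. Note that $M\ge3$.

(1) If $h_i(\tau,\tau')$ and $h_i(\tau',\tau)$ are both true, then $t(\tau;1)<t(\tau';2)<t(\tau;3)$, so $h_i(\tau,\tau)$ is true; by symmetry so is $h_i(\tau',\tau')$. If both are false, reverse all inequalities.

(2) Reflexivity and symmetry are clear. Let $\tau\sim_i\tau'\sim_i\tau''$. By (1) the values of $h_i$ on these two pairs both equal $h_i(\tau',\tau')$; say they are true. Then $t(\tau;1)<t(\tau';2)<t(\tau'';3)$ and $t(\tau'';1)<t(\tau';2)<t(\tau;3)$, so $h_i(\tau,\tau'')$ and $h_i(\tau'',\tau)$ are both true. If they are false, reverse all inequalities. So $\sim_i$ is transitive. Within a class, (1) gives $h_i(\sigma,\sigma')=h_i(\sigma,\sigma)$ and $h_i(\sigma,\sigma)=h_i(\tau,\tau)$ for all members $\sigma,\sigma',\tau$, so there is a single value.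

(3) Suppose $\tau\sim_i\tau'$ but $\tau\not\sim_j\tau'$; by symmetry let $\tau\prec_j\tau'$. We first choose addresses $n$ of $\tau$ and $n'$ of $\tau'$ that first differ at $i$, with $n_j=n'_j=2$ and
$$t(\tau';n')<t(\tau;n).$$
This is possible because $\tau\sim_i\tau'$: take $n'_i<n_i$ if the orientation is true, and $n_i<n'_i$ if it is false. Next choose an address $m$ of $\tau$ that agrees with $n$ in the first $j-1$ coordinates and has $m_j\in\{1,3\}$, with $m_j=3$ if $h_j(\tau,\tau)$ is true and $m_j=1$ if it is false. In both cases (3) gives $t(\tau;n)<t(\tau;m)$. The addresses $m$ and $n'$ first differ at $j$, so $\tau\prec_j\tau'$ gives $t(\tau;m)<t(\tau';n')$. Altogether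
$$t(\tau;m)<t(\tau';n')<t(\tau;n)<t(\tau;m),$$
a contradiction.

(4) We have $t(\tau;1)<t(\tau';2)<t(\tau'';3)$, so $\tau''\prec_i\tau$ is false. As $\tau\not\sim_i\tau''$, we get $\tau\prec_i\tau''$. $\square$

Part (3) says that equivalence at a deep coordinate implies equivalence at every earlier one.

## Splicing matchings along a root path

We want to force large decreasing matchings in $H_M$. The next lemma builds one with one edge for each of several types at different depths. The $T$-side is under control by homogeneity; the positions of the $A$-vertices are unknown and are handled by pigeonhole.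

**Lemma 5.** Let $1\le K\le r+1$. Let $x_1,\dots,x_K$ be types of depths $a_1<\dots<a_K$, and let $\tau_1,\dots,\tau_K$ be types with $x_l\in B(\tau_l)$ and $\tau_l\ne x_l$. Put $i_l=a_l+1$, and suppose that for each $l$ the types $\tau_l,\tau_{l+1},\dots,\tau_K$ are pairwise $\sim_{i_l}$-equivalent. Then $H_M$ has a decreasing matching of size $K$. In view of (H), $K\le r$.

The relations make sense: $x_{l'}$ is a proper ancestor of $\tau_{l'}$, so for $l'\ge l$ the depth of $\tau_{l'}$ is at least $a_{l'}+1\ge i_l$.

*Proof.* We prove by downward induction on $l$ the following statement.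

**$S(l)$.** For every $p\in[M]^{a_l}$ there are edges $\varepsilon_l,\dots,\varepsilon_K$ which, in some order, form a decreasing matching, where $\varepsilon_{l'}$ joins a vertex $(x_{l'};\cdot)$ to a vertex $t(\tau_{l'};\cdot)$ and all addresses extend $p$.

**Start.** $S(K)$ holds: given $p$, use the edge from $(x_K;p)$ to $t(\tau_K;p,1,\dots,1)$.

**Inductive step, many copies.** Let $l<K$, assume $S(l+1)$, let $p\in[M]^{a_l}$ and put $x=(x_l;p)$. Since $a_{l+1}\ge a_l+1=i_l$, for each $c\in[M]$ we may apply $S(l+1)$ to the prefix $(p,c,1,\dots,1)$ of length $a_{l+1}$. This gives edges $\varepsilon^c_{l'}$, $l'>l$, forming a decreasing matching, all of whose addresses extend $(p,c)$.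

**Inductive step, two copies that look alike from $x$.** Let $L_c$ be the set of $l'>l$ for which the $A$-end of $\varepsilon^c_{l'}$ is less than $x$. For the other $l'>l$ the $A$-end is greater than $x$; it is not $x$ itself, since it belongs to a different type. There are at most $2^{K-l}\le2^r$ possible sets $L_c$, and $[M]$ contains $2^{r+2}$ odd labels. So there are odd labels $c<c'$ with $L_c=L_{c'}=:L$. Put $c^*=c+1$; then $c<c^*<c'$.

**Inductive step, splicing.** By Lemma 4(2), any two $T$-vertices whose types are among $\tau_l,\dots,\tau_K$ and whose addresses extend $p$ and have different $i_l$-th labels are ordered according to these labels, with one common orientation. Say the orientation is increasing; otherwise exchange the roles of $c$ and $c'$ below. Take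

- the edges $\varepsilon^{c'}_{l'}$ for $l'\in L$,
- the edge from $x$ to $t(\tau_l;p,c^*,1,\dots,1)$, which exists since $x_l\in B(\tau_l)$,
- the edges $\varepsilon^{c}_{l'}$ for $l'>l$, $l'\notin L$.

The $A$-ends of the first group lie left of $x$, those of the third group lie right of $x$. The $T$-ends of the first group have $i_l$-th label $c'$, so they are larger than the $T$-end of the middle edge, which has label $c^*$ and is in turn larger than the $T$-ends of the third group, with label $c$. Within the first group, and within the third, the edges come from one decreasing matching. So the whole collection is a decreasing matching with exactly one edge for each index $l,\dots,K$, and all addresses extend $p$. This proves $S(l)$.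

Finally $S(1)$, applied to any $p$, gives a decreasing matching of size $K$. If $K=r+1$ this would contradict (H), so $K\le r$. $\square$

**What one bag gives.** The natural first use of Lemma 5 is to take all $\tau_l$ equal to one type $\tau$, and $x_1,\dots,x_K$ to be elements of $B(\tau)\setminus\{\tau\}$. The equivalence condition is then trivial. If $D\ge k-1$, starting at $\rho$ and keeping the whole bag for $k-1$ steps leads to a type $\tau$ with $|B(\tau)|=k$. If $r\le k-2$ held, we could take $K=r+1\le k-1$ in Lemma 5 and get $r+1\le r$. So $r\ge k-1$.

This is linear, and no better than $K_{k,N}$. The argument stops here for a clear reason: it uses one edge for each ancestor in the bag of $\tau$, and a bag contains at most $k-1$ proper ancestors of its type, however deep $\tau$ is. The vertices $t(\tau;\cdot)$ have no edges to forgotten ancestors.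

But Lemma 5 does not ask that the types $\tau_l$ be equal. It asks only that they be equivalent at the right coordinates. A forgotten ancestor of $\tau$ can therefore still be used if some other type that has it in its bag is equivalent to $\tau$.

## Remembered ancestors

From here on, "descendant" includes the type itself unless "proper" is said.

**The set $U(\tau)$.** Let $\tau$ be a type of depth $d$ with root path $\rho=v_0,v_1,\dots,v_d=\tau$. Let $U(\tau)$ be the set of those $v_a$, $0\le a<d$, for which there is a descendant $\tau'$ of $v_{a+1}$, called a *witness*, with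
$$v_a\in B(\tau')\quad\text{and}\quad\tau'\sim_{a+1}\tau. \tag{4}$$

Taking $\tau'=\tau$ as a witness gives
$$B(\tau)\setminus\{\tau\}\subseteq U(\tau). \tag{5}$$

*Example.* Let $k=2$, $D=2$, and let $v'$ be the child of $\rho$ with $B(v')=\{\rho,v'\}$. Let $\tau$ be the child of $v'$ with $B(\tau)=\{\tau\}$, so $\tau$ has forgotten both ancestors. Is $\rho=v_0$ in $U(\tau)$? The descendants of $v_1=v'$ with $\rho$ in their bag are $v'$ itself and its child $\sigma$ with $B(\sigma)=\{\rho,\sigma\}$. So $\rho\in U(\tau)$ if and only if $\tau\sim_1v'$ or $\tau\sim_1\sigma$. This depends on the vertex order. On the other hand $v_1=v'\notin U(\tau)$: a witness would be a descendant of $v_2=\tau$, hence $\tau$ itself, and $v'\notin B(\tau)$.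

Two constraints hold: a remembered set is small, and there are few of them.

**Proposition 6.** $|U(\tau)|\le r$ for every type $\tau$.

*Proof.* Suppose $v_{a_1},\dots,v_{a_K}\in U(\tau)$ with $a_1<\dots<a_K$ and $K=r+1$. Put $x_l=v_{a_l}$ and let $\tau_l$ be a witness for $v_{a_l}$. Then $x_l\in B(\tau_l)$, and $\tau_l\ne x_l$ because $\tau_l$ is a descendant of $v_{a_l+1}$. With $i_l=a_l+1$, for $l\le l'$ we have $\tau_{l'}\sim_{i_{l'}}\tau$, hence $\tau_{l'}\sim_{i_l}\tau$ by Lemma 4(3). So $\tau_l,\dots,\tau_K$ are all $\sim_{i_l}$-equivalent to $\tau$, and therefore to one another. Lemma 5 gives $r+1=K\le r$, a contradiction. $\square$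

**Proposition 7.** Let $e$ be a type of depth $i\ge1$ with root path $v_0,\dots,v_i=e$. Among all types $\tau$ with $e\in B(\tau)$, the *trace* $U(\tau)\cap\{v_0,\dots,v_{i-1}\}$ takes at most $r$ different values.

*Proof.* All such $\tau$ are descendants of $e$, since a bag contains only its type and ancestors of it.

**The trace depends only on the $\sim_i$-class of $\tau$.** Let $\tau\sim_i\tau''$, both descendants of $e$, and let $a<i$. Then $v_a$ and $v_{a+1}$ lie on the root paths of both. Moreover $\tau\sim_{a+1}\tau''$, by Lemma 4(3) if $a+1<i$ and by assumption if $a+1=i$. Since $\sim_{a+1}$ is an equivalence relation, a descendant of $v_{a+1}$ is a witness for $v_a$ with respect to $\tau$ if and only if it is one with respect to $\tau''$. So $v_a\in U(\tau)\iff v_a\in U(\tau'')$.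

**There are at most $r$ classes.** Suppose $\tau_1,\dots,\tau_{r+1}$ have $e$ in their bags and are pairwise not $\sim_i$-equivalent. By Lemma 4(4), $\prec_i$ is a linear order on them, so we may index them with $\tau_{s'}\prec_i\tau_s$ for all $s<s'$. Fix $p\in[M]^{i-1}$. Since $M\ge r+1$, we can take $r+1$ of the vertices $(e;p,c)$, $c\in[M]$, and sort them:
$$(e;p,c_1)<(e;p,c_2)<\dots<(e;p,c_{r+1})$$
with distinct labels $c_s$. The vertex $(e;p,c_s)$ is adjacent to $t(\tau_s;p,c_s,1,\dots,1)$, because $e\in B(\tau_s)$. The addresses of these $T$-vertices pairwise first differ at $i$, and $\tau_{s'}\prec_i\tau_s$ for $s<s'$; so they decrease as $s$ increases, whatever the labels $c_s$ are. This is a decreasing matching of size $r+1$, contradicting (H). $\square$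

## Many subsets, few traces: the recursion

Here is how the two propositions pull against each other. Take a path of types on which $m$ ancestors are collected in the bag, and then one more type $e$. Below $e$ we may keep $e$ and any $y$ of the $m$ ancestors, which gives $\binom my$ different choices $X$. By (5), the trace contains the chosen ancestors. But there are at most $r$ traces. If $\binom my>r\binom gy$, then $r$ sets of size at most $g$ cannot cover all $y$-subsets of an $m$-set. So for some $X$, *every* type below $e$ that keeps $e$ and $X$ remembers more than $g$ of these types. The bag pays for only $y+1$ places.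

One such round gives nothing beyond linear, since $g\le m<k$. But it frees almost the whole bag, so it can be repeated many times below, each time paying $y+1$ places, and the resulting blocks can play the role of the single ancestors in a second-level round. Sizes of remembered sets then multiply. To iterate we need the right statement.

For a descendant $s'$ of $s$, let $(s,s']$ be the set of types on the path from $s$ to $s'$, excluding $s$ and including $s'$. For instance, on a root path $v_0,v_1,v_2,v_3$ we have $(v_1,v_3]=\{v_2,v_3\}$.

**The statement $P(w,z,A,d)$,** for positive integers $w,z,A,d$: *For every type $s$ with $d_s+d\le D$ and every $Y\subseteq B(s)$ with $|Y|\le k-w$, there are a descendant $s'$ of $s$ with $d_{s'}\le d_s+d$ and a set $Z\subseteq(s,s']$ with $|Z|=z$ and $Y\cup Z\subseteq B(s')$, such that every proper descendant $\tau$ of $s'$ with $Z\subseteq B(\tau)$ satisfies $|U(\tau)\cap(s,s']|\ge A$.*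

Here $w$ is the working space needed in the bag, $z$ the number of places that must be kept afterwards, $A$ the size of the remembered set that is guaranteed, and $d$ the depth used. The set $Y$ is carried along untouched.

*Example (the base case): $P(1,1,1,1)$ holds.* Given $s,Y$ with $d_s+1\le D$ and $|Y|\le k-1$, let $s'=v$ be the child of $s$ with $B(v)=Y\cup\{v\}$, and let $Z=\{v\}$. If $\tau$ is a proper descendant of $v$ with $v\in B(\tau)$, then $v\in B(\tau)\setminus\{\tau\}\subseteq U(\tau)$ by (5), so $|U(\tau)\cap(s,v]|\ge1$.

**Lemma 8.** Suppose $P(w,z,A,d)$ holds and $m\ge g\ge y\ge1$ are integers with $\binom my>r\binom gy$. Then $P(w+mz,\;yz+1,\;(g+1)A,\;md+1)$ holds.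

*Proof.* Let $s,Y$ be given with $Y\subseteq B(s)$, $|Y|\le k-w-mz$ and $d_s+md+1\le D$.

**Building $m$ consecutive blocks.** Put $s_0=s$. For $i=1,\dots,m$ apply $P(w,z,A,d)$ to $s_{i-1}$ and the set $Y\cup Z_1\cup\dots\cup Z_{i-1}$. This is allowed: the set is contained in $B(s_{i-1})$ by the previous application, its size is at most $k-w-mz+(i-1)z\le k-w$, and $d_{s_{i-1}}+d\le d_s+id\le D$. We obtain $s_i$ and $Z_i\subseteq(s_{i-1},s_i]$ with $|Z_i|=z$. The sets $Z_i$ are disjoint, and $Y\cup Z_1\cup\dots\cup Z_m\subseteq B(s_m)$ has size at most $k-w\le k-1$. Also $d_{s_m}\le d_s+md<D$. So $s_m$ has a child $e$ with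
$$B(e)=Y\cup Z_1\cup\dots\cup Z_m\cup\{e\},\qquad d_e\le d_s+md+1.$$

**The candidates for the new set $Z$.** For a $y$-subset $X$ of $[m]$ let $Z_X=\{e\}\cup\bigcup_{i\in X}Z_i$. Then $|Z_X|=yz+1$, $Z_X\subseteq(s,e]$ and $Y\cup Z_X\subseteq B(e)$. If for some $X$ every proper descendant $\tau$ of $e$ with $Z_X\subseteq B(\tau)$ satisfies $|U(\tau)\cap(s,e]|\ge(g+1)A$, then $s'=e$ and $Z=Z_X$ are as required.

**If every candidate fails.** Then for every $X$ there is a proper descendant $\tau_X$ of $e$ with $Z_X\subseteq B(\tau_X)$ and $|U(\tau_X)\cap(s,e]|<(g+1)A$. Let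
$$J_X=\{i\in[m]:|U(\tau_X)\cap(s_{i-1},s_i]|\ge A\}.$$
We collect three facts.

- $X\subseteq J_X$. Indeed, for $i\in X$ the type $\tau_X$ is a proper descendant of $s_i$ with $Z_i\subseteq B(\tau_X)$, so the conclusion of $P(w,z,A,d)$ for block $i$ applies.
- $|J_X|\le g$. The sets $(s_{i-1},s_i]$ are disjoint subsets of $(s,e]$, so $|J_X|\,A\le|U(\tau_X)\cap(s,e]|<(g+1)A$.
- There are at most $r$ different sets $J_X$. All $s_i$ are proper ancestors of $e$, so $J_X$ is determined by the trace of $U(\tau_X)$ on the proper ancestors of $e$; and $e\in Z_X\subseteq B(\tau_X)$, so Proposition 7 applies.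

Thus each of the $\binom my$ subsets $X$ is contained in one of at most $r$ sets of size at most $g$, and each such set contains at most $\binom gy$ subsets of size $y$. Hence $\binom my\le r\binom gy$, a contradiction. $\square$

**Corollary 9.** Let $J\ge1$, $y\ge1$, and let $m_j\ge g_j\ge y$ be integers with $\binom{m_j}y>r\binom{g_j}y$ for $0\le j<J$. Let $z_0=1$ and $z_{j+1}=yz_j+1$. If $1+\sum_{j<J}m_jz_j\le k$ and $z_J\le k-1$, then
$$r\ge\prod_{j<J}(g_j+1).$$

*Proof.* Put $d_0=1$, $d_{j+1}=m_jd_j+1$ and $D=d_J+1$, and use everything above with this $D$. (The number $r$ is fixed first; then $D$, $M$ and $N$ are chosen in this order.) The base case $P(1,1,1,1)$ and $J$ applications of Lemma 8 give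
$$P\Big(w,\ z_J,\ \prod_{j<J}(g_j+1),\ d_J\Big)\quad\text{with}\quad w=1+\sum_{j<J}m_jz_j\le k.$$
Apply it to $s=\rho$ and $Y=\emptyset$ to get $s'$ and $Z$. Since $Z\subseteq B(s')$, $|Z|=z_J\le k-1$ and $d_{s'}\le d_J<D$, the type $s'$ has a child $\tau$ with $B(\tau)=Z\cup\{\tau\}$. It is a proper descendant of $s'$ with $Z\subseteq B(\tau)$, so $|U(\tau)|\ge\prod_{j<J}(g_j+1)$. By Proposition 6, $|U(\tau)|\le r$. $\square$

## Choosing the parameters

It remains to optimize. We take $m_j=\lambda g_j$ for an integer $\lambda$ and share the bag equally among the $J$ levels.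

**Lemma 10.** Let $\lambda,y,J\ge1$ be integers and $g_j=\Big\lfloor\dfrac{k}{2J\lambda(y+1)^j}\Big\rfloor$ for $0\le j<J$. If $g_{J-1}\ge y$, $\lambda^y>r$ and $(y+1)^J\le k-1$, then
$$r\ \ge\ \prod_{j<J}\frac{k}{2J\lambda(y+1)^j}. \tag{6}$$

*Proof.* Put $m_j=\lambda g_j$. We check the hypotheses of Corollary 9.

- The $g_j$ do not increase with $j$, so $m_j\ge g_j\ge g_{J-1}\ge y$.
- For $0\le i<y\le g_j$ we have $\frac{m_j-i}{g_j-i}\ge\frac{m_j}{g_j}=\lambda$. Hence $\binom{m_j}y\big/\binom{g_j}y=\prod_{i<y}\frac{m_j-i}{g_j-i}\ge\lambda^y>r$.
- By induction $z_j\le(y+1)^j$: this holds for $j=0$, and $z_{j+1}=yz_j+1\le y(y+1)^j+(y+1)^j=(y+1)^{j+1}$. So $z_J\le k-1$.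
- $m_jz_j\le\lambda\cdot\frac{k}{2J\lambda(y+1)^j}\cdot(y+1)^j=\frac k{2J}$, so $1+\sum_{j<J}m_jz_j\le1+\frac k2\le k$, because $k\ge2$.

Corollary 9 gives $r\ge\prod_{j<J}(g_j+1)$, and $g_j+1\ge\frac{k}{2J\lambda(y+1)^j}$. $\square$

**Step 1: no polynomial suffices.** This step already answers the question, with simple parameters. Suppose there is a polynomial $p$ with $Q_b(k)\le p(k)$ for all $k\ge 1$. Then there is an integer $C\ge1$ such that $r=2Q_b(k)\le k^C$ for all large $k$. Take
$$\lambda=2,\qquad y=\lfloor C\log_2k\rfloor+1,\qquad J=C+1.$$
Then $\lambda^y>k^C\ge r$. The number $J$ is constant and $y$ is of order $\ln k$, so for large $k$ we have $(y+1)^J\le k-1$ and $g_{J-1}\ge\frac{k}{4J(y+1)^{J-1}}-1\ge y$. By (6),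
$$k^C\ \ge\ r\ \ge\ \frac{k^{C+1}}{(4J)^J\,(y+1)^{J(J-1)/2}}.$$
The denominator is bounded by a power of $\ln k$ times a constant, so the right side exceeds $k^C$ for large $k$, a contradiction. Since $Q\ge Q_b$, no polynomial bounds $Q$ either.

**Step 2: the explicit bound.** Now we let $J$ grow with $k$. Let $\ell=\ln k$, with $k$ large, and fix $\varepsilon\in(0,1)$. If $\ln r>\ell^2$, then $\ln Q_b(k)=\ln r-\ln2>\ell^2-\ln2$, which is larger than $\frac12\ell^2/\ln\ell$ for large $k$; so there is nothing to prove for such $k$. Assume $r\le e^{\ell^2}$. Put
$$\lambda=\big\lceil e^{\ell/\ln\ell}\big\rceil,\qquad y=\lceil\ell\ln\ell\rceil+1,\qquad J=\Big\lfloor\frac{(1-\varepsilon)\ell}{\ln(y+1)}\Big\rfloor.$$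
For large $k$ we have $J\ge1$. We check the hypotheses of Lemma 10 for large $k$.

- $(y+1)^J\le e^{(1-\varepsilon)\ell}=k^{1-\varepsilon}\le k-1$.
- $g_{J-1}\ge\frac{k}{2J\lambda(y+1)^{J-1}}-1\ge\frac{k^{\varepsilon}}{2J\lambda}-1\ge y$, because $J\lambda y=k^{o(1)}$: indeed $J\le\ell$, $\ln\lambda\le\ell/\ln\ell+\ln 2=o(\ell)$ and $y\le\ell\ln\ell+2$.
- $\lambda^y\ge e^{(\ell/\ln\ell)(\ell\ln\ell+1)}>e^{\ell^2}\ge r$.

Taking logarithms in (6), and using $\sum_{j<J}j\le J^2/2$ and $J\ln(y+1)\le(1-\varepsilon)\ell$,
$$\ln r\ \ge\ \sum_{j<J}\big(\ell-\ln(2J\lambda)-j\ln(y+1)\big)\ \ge\ J\Big(\ell-\ln(2J\lambda)-\frac{1-\varepsilon}2\,\ell\Big)=J\ell\Big(\frac{1+\varepsilon}2-o(1)\Big),$$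
because $\ln(2J\lambda)=o(\ell)$. Since $\ln(y+1)=(1+o(1))\ln\ell$, we have $J=(1-\varepsilon-o(1))\,\ell/\ln\ell$. Therefore
$$\ln r\ \ge\ \Big(\frac{1-\varepsilon^2}2-o(1)\Big)\frac{\ell^2}{\ln\ell}.$$

Since $\ln Q_b(k)=\ln r-\ln2$, in both cases we conclude that for every $\varepsilon\in(0,1)$
$$\liminf_{k\to\infty}\ \frac{\ln Q_b(k)\cdot\ln\ln k}{(\ln k)^2}\ \ge\ \frac{1-\varepsilon^2}2.$$
As $\varepsilon$ is arbitrary, the lower limit is at least $\frac12$, which says
$$Q(k)\ \ge\ Q_b(k)\ \ge\ \exp\Big(\big(\tfrac12-o(1)\big)\frac{(\ln k)^2}{\ln\ln k}\Big).$$
For every constant $C$ the exponent exceeds $C\ln k$ for all large $k$, so $Q(k)>k^C$ for all large $k$. This proves the Main Theorem. $\blacksquare$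

**Remark.** Together with the upper bound in (1),
$$\exp\Big(\big(\tfrac12-o(1)\big)\frac{(\ln k)^2}{\ln\ln k}\Big)\ \le\ Q(k)\ \le\ 2^k-1.$$
The argument does not determine the true growth rate between these bounds.
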